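# Balanced colorings of linear hypergraphs with $O\big((d/\log d)^{1/(k-1)}\big)$ colors

## 1. Nine points, twelve lines, and what balance costs

Take the nine points of the plane $\mathbb F_3^2$ and let the twelve lines be "edges" of size 3. Three distinct points form a line exactly when they sum to zero: a line $\{a,a+b,a+2b\}$ has sum $3a+3b=0$, and if $x,y,z$ are distinct with $x+y+z=0$, then $z=-x-y=x+2(y-x)$ lies on the line through $x$ and $y$. Any two points lie on exactly one line, and every point lies on four lines.

We color the points so that no line is monochromatic.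

Two colors are not enough, because a set with no line has at most four points. Suppose five points contain no line. The three horizontal lines contain at most 2 of them each, so they contain $2,2,1$ in some order. Let $x$ be the point that is alone on its horizontal line. The other four points lie on the three non-horizontal lines through $x$, so two of them lie on the same one, and together with $x$ they form a line, a contradiction. Hence two classes cover at most eight points.

Three colors are enough. The set $S_1=\{(1,0),(2,0),(0,1),(0,2)\}$ contains no line: the third point on the line through two of its members is $(0,0)$ for the two opposite pairs, and one of $(2,2),(2,1),(1,2),(1,1)$ for the four other pairs. The set $S_2=\{(1,1),(2,2),(1,2),(2,1)\}$ contains no line either: opposite pairs again give $(0,0)$, and the other pairs give $(1,0),(0,1),(0,2),(2,0)$. So $S_1,S_2,\{(0,0)\}$ is a valid coloring, with class sizes $4,4,1$.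

Can the sizes be $3,3,3$? Move one point $a\in S_1$ and one point $b\in S_2$ over to $(0,0)$. The new class is a line only if $a+b=0$. But $S_1$ and $S_2$ are disjoint and each is closed under negation, so $a+b\neq0$. Here balance costs nothing. The general question is how many colors guarantee a balanced coloring.

**Definition (hypergraph terms).** A *$k$-graph* is a $k$-uniform hypergraph. It is *linear* if any two edges share at most one vertex. The *degree* of a vertex is the number of edges containing it. For a vertex set $W$, $H[W]$ consists of the edges contained in $W$. A set is *independent* if it contains no edge. An *$r$-coloring* assigns one of $r$ colors to each vertex, some classes possibly being empty. It is *proper* if no edge is monochromatic, and *equitable* if it is proper and any two class sizes differ by at most one.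

**Definition (Berge cycle).** A *Berge $\ell$-cycle* consists of distinct vertices $v_1,\dots,v_\ell$ and distinct edges $e_1,\dots,e_\ell$ with $v_i,v_{i+1}\in e_i$, indices modulo $\ell$. Linear means exactly: no Berge 2-cycles.

In the plane, the lines $y=0$, $x=0$, $x+y=1$ form a Berge 3-cycle on $(0,0),(1,0),(0,1)$; the union of its edges has $6=3k-3$ points. The lines $x=0,\ y=0,\ x=1,\ y=1$ form a Berge 4-cycle on the four points with coordinates in $\{0,1\}$; opposite edges are disjoint and the union has $8=4k-4$ points.

The following conjecture appears in Hal Kierstead and Dhruv Mubayi, "Toward a Hajnal-Szemeredi theorem for hypergraphs", arXiv:1005.4079 (2010). Fix an integer $k\ge3$. There is a constant $c=c_k>0$, depending only on $k$ (and not on $d$ or on the number of vertices), such that for every $d>1$, every linear $k$-graph with maximum degree $d$ has an equitable $r$-coloring whenever $r>c(d/\log d)^{1/(k-1)}$. We prove that it is true. Throughout, $\log$ is the natural logarithm; degrees are integers, so $d>1$ means $d\ge2$.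

**Theorem A.** For every $k\ge3$ there is $c=c_k$ such that for all integers $d\ge2$ and $r>c(d/\log d)^{1/(k-1)}$, every linear $k$-graph with maximum degree $d$ has an equitable $r$-coloring.

**Theorem B.** For every $k\ge3$ there is $c'=c'_k>0$ such that for every $d\ge2$ there are arbitrarily large linear $k$-graphs with maximum degree $d$ having no proper coloring with at most $c'(d/\log d)^{1/(k-1)}$ colors.

**Theorem C.** Every $k$-graph (linear or not) of maximum degree at most $d$ has an equitable $r$-coloring whenever $r^{k-1}\ge k2^{k+3}d$.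

Theorem C is the easy bound, without the logarithm; it enters the proof of Theorem A twice. Theorem B says that the order of magnitude in Theorem A is best possible.

We write $(x)_s=x(x-1)\cdots(x-s+1)$, and $Q=y(1\pm\epsilon)$ means $|Q-y|\le\epsilon y$.

## 2. Recutting a proper coloring

Some cases need no theory. If $n\le r(k-1)$, any partition into $r$ classes of sizes $\lfloor n/r\rfloor,\lceil n/r\rceil$ works, since no class can hold an edge. If the edges are pairwise disjoint and $r\ge2$, list the vertices edge by edge and color them cyclically $1,2,\dots,r,1,2,\dots$: consecutive vertices get different colors, so every edge sees two colors. For a star (a center $v$ and $d$ edges that pairwise meet only in $v$), list the center first and then the other vertices edge by edge, and again color cyclically. Each edge contains $k-1\ge2$ consecutive vertices, so the coloring is proper, and it is equitable. The star also shows how unbalanced a proper coloring can be: $\{v\}$ against the other $(k-1)d$ vertices is a proper 2-coloring.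

For proper colorings, the number of colors we want is provided by a published theorem.

**Theorem (FM).** (Frieze–Mubayi, *Coloring simple hypergraphs*, J. Combin. Theory Ser. B 103 (2013) 767–794.) For each $k\ge3$ there is a constant $c_0$ such that every linear $k$-graph with maximum degree $\Delta\ge2$ satisfies
$$\chi\le c_0(\Delta/\log\Delta)^{1/(k-1)}.\tag{1}$$

So only the balance is missing, and a sensible person tries to repair it. Take a proper coloring with $s$ colors from (1), let $r$ be larger than $s$, put $q=\lfloor n/r\rfloor$, and cut each of the $s$ classes into blocks of exactly $q$ vertices. Each class leaves a remainder of at most $q-1$ vertices; let $W$ be the union of the remainders, so $|W|\le s(q-1)$. To finish, we must partition $W$ into independent sets of size about $q$, hence into about $|W|/q<s$ sets. All we know about $H[W]$ is that it has a proper coloring with $s$ colors, and its maximum degree may still be $d$. Remainders of different colors cannot simply be merged, because their union may contain edges. This is the exact point of failure: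 on $W$ we face the original problem, with possibly fewer colors than (1) supplies. Increasing $r$ does not help, since the number of sets needed on $W$ may still be close to $s$. In the nine-point example $W=\{a,b,(0,0)\}$ had to be one independent set, and we had to check $a+b\ne0$ by hand.

## 3. Random bijections: balance for free, up to a logarithm

A second approach makes balance automatic. Fix a set $Y$ of $n=|V|$ slots, divided into $r$ classes of the right sizes, and send $V$ to $Y$ by a uniformly random bijection $\sigma$. The color of $v$ is the class of $\sigma(v)$. We need a local lemma for random bijections.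

For a nonempty partial injection $\tau$ (domain in $V$, image in $Y$) let $\mathcal A_\tau$ be the event that $\sigma$ extends $\tau$. Then $P(\mathcal A_\tau)=1/(n)_{|\tau|}$. Write $\tau\sim\tau'$ if their domains meet or their images meet.

When $\tau\not\sim\tau'$, the events are not independent, but the dependence has a useful sign once we condition on complements. For $V=Y=\{1,2,3\}$, $\tau:1\mapsto1$, $\tau':2\mapsto2$: four of the six permutations have $\sigma(2)\ne2$, namely (listing values) $132,213,231,312$, and only $132$ has $\sigma(1)=1$. So $P(\mathcal A_\tau\mid\overline{\mathcal A_{\tau'}})=\frac14\le\frac13=P(\mathcal A_\tau)$.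

**Lemma 1.** Let $\mathcal B$ be a finite family of nonempty partial injections with $|\tau|\le s$ for $\tau\in\mathcal B$, such that for each $z\in V\cup Y$ the sum of $P(\mathcal A_\tau)$ over $\tau\in\mathcal B$ with $z\in\mathrm{dom}\,\tau\cup\mathrm{im}\,\tau$ is at most $\varphi$, where $s\varphi\le1/8$. Then $P(\bigcap_{\tau\in\mathcal B}\overline{\mathcal A_\tau})>0$. For any nonempty partial injection $\tau_0$ with $8|\tau_0|\varphi\le1$,
$$P\Big(\mathcal A_{\tau_0}\,\Big|\,\bigcap_{\tau\in\mathcal B}\overline{\mathcal A_\tau}\Big)\le2P(\mathcal A_{\tau_0}).$$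

**Step 1: negative dependence.** This step replaces the independence used in the usual local lemma. We claim: if every $\tau'\in\mathcal S$ satisfies $\tau'\not\sim\tau$, and $G=\bigcap_{\tau'\in\mathcal S}\overline{\mathcal A_{\tau'}}$ has $P(G)>0$, then $P(\mathcal A_\tau\mid G)\le P(\mathcal A_\tau)$.

Let $X=\mathrm{dom}\,\tau$. For an injection $\rho:X\to Y$ let $\Omega_\rho=\{\sigma\in G:\sigma|_X=\rho\}$. We show $|\Omega_\tau|\le|\Omega_\rho|$ by an injection. Fix a bijection $\beta:\rho(X)\setminus\tau(X)\to\tau(X)\setminus\rho(X)$; the two sets have equal size because $|\rho(X)|=|\tau(X)|$. For $\sigma\in\Omega_\tau$ define $\sigma'=\rho$ on $X$. For $w\notin X$ we have $\sigma(w)\notin\tau(X)$; put $\sigma'(w)=\sigma(w)$ if $\sigma(w)\notin\rho(X)$, and $\sigma'(w)=\beta(\sigma(w))$ otherwise. Now $\sigma$ maps $V\setminus X$ bijectively onto $Y\setminus\tau(X)$, which is the disjoint union of $Y\setminus(\tau(X)\cup\rho(X))$ and $\rho(X)\setminus\tau(X)$. Hence $\sigma'$ maps $V\setminus X$ bijectively onto the union of $Y\setminus(\tau(X)\cup\rho(X))$ and $\tau(X)\setminus\rho(X)$,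 which is $Y\setminus\rho(X)$. So $\sigma'$ is a bijection, and $\sigma$ can be recovered from $\sigma'$ by applying $\beta^{-1}$.

Next, $\sigma'\in G$. If $\sigma'\in\mathcal A_{\tau'}$ with $\tau'\in\mathcal S$, then each $w\in\mathrm{dom}\,\tau'$ has $w\notin X$ and $\sigma'(w)=\tau'(w)\notin\tau(X)$. The values produced by $\beta$ lie in $\tau(X)$, so $\sigma'(w)=\sigma(w)$. Hence $\sigma\in\mathcal A_{\tau'}$, contradicting $\sigma\in G$. So $\sigma'\in\Omega_\rho$, and $|\Omega_\tau|\le|\Omega_\rho|$ for each of the $(n)_{|X|}$ injections $\rho$. Since the sets $\Omega_\rho$ partition $G$, $P(\mathcal A_\tau\mid G)=|\Omega_\tau|/|G|\le1/(n)_{|X|}=P(\mathcal A_\tau)$.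

**Step 2: the local lemma induction.** We claim that for $\mathcal S\subset\mathcal B$ and $\tau\in\mathcal B$, $P(\bigcap_{\mathcal S}\overline{\mathcal A})>0$ and $P(\mathcal A_\tau\mid\bigcap_{\mathcal S}\overline{\mathcal A})\le2P(\mathcal A_\tau)$. Induct on $|\mathcal S|$. For positivity, order $\mathcal S$ and use the chain rule: by the claim for smaller sets each factor is at least $1-2P(\mathcal A_{\tau'})\ge1-2\varphi>0$. For the second part let $\mathcal S_1=\{\tau'\in\mathcal S:\tau'\sim\tau\}$ and $\mathcal S_2=\mathcal S\setminus\mathcal S_1$. If $\mathcal S_1=\emptyset$, Step 1 gives the claim. Otherwise $|\mathcal S_2|<|\mathcal S|$, and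
$$P\Big(\mathcal A_\tau\,\Big|\,\bigcap_{\mathcal S}\overline{\mathcal A}\Big)\le\frac{P(\mathcal A_\tau\mid\bigcap_{\mathcal S_2}\overline{\mathcal A})}{1-\sum_{\tau'\in\mathcal S_1}P(\mathcal A_{\tau'}\mid\bigcap_{\mathcal S_2}\overline{\mathcal A})}\le\frac{P(\mathcal A_\tau)}{1-2\cdot2s\varphi}\le2P(\mathcal A_\tau).$$
The numerator is bounded by Step 1. In the denominator each term is at most $2P(\mathcal A_{\tau'})$ by induction, and $\sum_{\mathcal S_1}P(\mathcal A_{\tau'})\le2s\varphi$ because $\tau$ involves $2|\tau|\le2s$ elements of $V\cup Y$. Finally $4s\varphi\le\frac12$.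

The case $\mathcal S=\mathcal B$ gives the first statement of the lemma. The same computation with $\tau_0$ in place of $\tau$ and $\mathcal S=\mathcal B$ gives the bound $P(\mathcal A_{\tau_0})/(1-4|\tau_0|\varphi)\le2P(\mathcal A_{\tau_0})$. $\square$

**Proof of Theorem C.** Partition $Y$ into $r$ classes of sizes $\lfloor n/r\rfloor,\lceil n/r\rceil$ and let $b=\lceil n/r\rceil$. If $b<k$, any bijection gives a proper coloring. Let $b\ge k$. Then $n/r>b-1\ge b/2$, so $b/n\le2/r$. Let $\mathcal B$ be the set of all injections $\tau:e\to X$ with $e$ an edge and $X$ a class. Avoiding all $\mathcal A_\tau$ means that no edge is monochromatic.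

For $z\in V$: at most $d$ edges, $r$ classes, at most $(b)_k$ injections each, of probability $1/(n)_k$. The sum is at most $dr(b/n)^k\le2^kd/r^{k-1}$. For $z\in Y$: at most $nd$ pairs ($e$, $u\in e$ mapped to $z$), each contributing at most $(b-1)_{k-1}/(n)_k\le\frac1n(b/n)^{k-1}$. The sum is at most $2^{k-1}d/r^{k-1}$. So take $\varphi=2^kd/r^{k-1}$ and $s=k$. The hypothesis $r^{k-1}\ge k2^{k+3}d$ says exactly $s\varphi\le\frac18$, and Lemma 1 applies. $\square$

With $r=c(d/\log d)^{1/(k-1)}$ we get $d/r^{k-1}=c^{-(k-1)}\log d$, so $\varphi\to\infty$ as $d\to\infty$. This is not a matter of constants. For fixed $r$ and $n\to\infty$ an edge is monochromatic under $\sigma$ with probability tending to $r^{-(k-1)}$, so a vertex of degree $d$ expects about $c^{-(k-1)}\log d$ monochromatic edges. A single random assignment produces too many conflicts at a typical vertex, and the local lemma has nothing to work with.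

**The form of (FM) that we use.** There are $c_{FM}\ge1$ and $\Delta_{FM}$ such that for $\Delta\ge\Delta_{FM}$ every linear $k$-graph with maximum degree *at most* $\Delta$ satisfies
$$\chi\le c_{FM}(\Delta/\log\Delta)^{1/(k-1)}.\tag{2}$$
Take $c_{FM}=\max(1,c_0)$ and let $\Delta'\le\Delta$ be the true maximum degree. If $\Delta'<\sqrt\Delta$, Theorem C gives $\chi\le\lceil(k2^{k+3}\sqrt\Delta)^{1/(k-1)}\rceil\le(\Delta/\log\Delta)^{1/(k-1)}$ for large $\Delta$. If $\Delta'\ge\sqrt\Delta\ge e$, use (1) and $\Delta'/\log\Delta'\le\Delta/\log\Delta$, since $x/\log x$ increases for $x\ge e$.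

## 4. A reserve with two options, and target classes in pairs

Coloring in many small random rounds can tolerate a conflict density that is logarithmic. If each vertex keeps a list of still usable colors, the total damage to a list over the whole procedure is a factor of about $e^{-C\mu}$, where $\mu=\Delta/t^{k-1}$ and $t$ is the number of colors. If $\mu\le\gamma\log\Delta$ with $\gamma$ small, this factor is a small negative power of $\Delta$, and lists of length $t\approx\Delta^{1/(k-1)}$ survive. Such a procedure treats all colors alike, so the classes come out nearly equal. Two defects remain: "nearly equal" is not "equal up to 1", and a small set $L$ of vertices stays uncolored. Three devices handle this.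

First, before anything else, a small random *reserve* $R$ is set aside. Each $v\in R$ gets two colors $p(v)=\{i,j\}$ and is treated as if it had both, so the decision between $i$ and $j$ can be postponed to the end and used to correct class sizes.

Second, we use only $t=r/2$ colors, so that each color $i$ is to be split into *two* final classes. Color the leftover $L$ properly by (2) into tiny sets $L_1,\dots,L_t$. The set $L_i$ cannot simply join color $i$, because edges may run between them. But one of the two final classes can be built as $L_i$ together with vertices of color $i$ that share no edge with $L_i$; the other class takes the rest.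

Third, the concentration estimates need $n$ to be a large power of the degree, whereas $H$ may have only about $(k-1)d$ vertices. They also need an independence that fails in the presence of short cycles. So we first split $V$ at random into parts in which the degree falls to $D\approx d^\varepsilon$ with a small fixed $\varepsilon$. Since $\log D$ is of order $\log d$, the logarithmic gain is not lost. The random splitting also destroys almost all short cycles.

The coloring result inside one part is the following.

**Proposition 2.** Let $k\ge3$, $A\ge1$. There are $\gamma_0=\gamma_0(k)\in(0,1]$ (independent of $A$) and, for every $\gamma\in(0,\gamma_0]$, a number $\Delta_1(k,A,\gamma)$ such that the following holds for every integer $\Delta\ge\Delta_1$. Let $H$ be a $k$-graph without Berge cycles of length $2,3,4$, with maximum degree at most $\Delta$ and $n\ge\Delta^{8A+30}$ vertices, and let $t\le\Delta$ be an integer with $\Delta\le\gamma t^{k-1}\log\Delta$. Then $V(H)=L\sqcup R\sqcup B_1\sqcup\dots\sqcup B_t$, and each $v\in R$ has a 2-subset $p(v)\subset[t]$, such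 that

(a) $|L|\le n\Delta^{-A}$;

(b) $C_i:=B_i\cup R_i$ is independent for every $i$, where $R_i=\{v\in R:i\in p(v)\}$;

(c) for all integers $a_1,\dots,a_t$ with $\sum a_i=|R|$ and $\bigl|a_i+|B_i|-\frac nt\bigr|\le\frac n{t\Delta}$ for all $i$, one can choose for each $v\in R$ a color in $p(v)$ so that exactly $a_i$ vertices of $R$ choose $i$, for each $i$.

To see (c) in miniature, let $t=3$ and let $R$ have two vertices for each of the pairs $\{1,2\},\{1,3\},\{2,3\}$. To reach the demands $(3,2,1)$: one of the two $\{1,2\}$-vertices chooses 1, both $\{1,3\}$-vertices choose 1, and one of the two $\{2,3\}$-vertices chooses 2. The totals are $1+2=3$, $1+1=2$, $0+1=1$.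

**Probabilistic tools.** Let $X$ be a sum of independent $0/1$ variables. The Chernoff bounds are
$$EX\le m\ \Rightarrow\ P(X\ge m+s)\le\exp\Big(-\frac{s^2}{2(m+s/3)}\Big)\quad(s\ge0),\tag{3}$$
$$EX=m,\ 0\le\eta\le1\ \Rightarrow\ P(|X-m|>\eta m)\le2e^{-\eta^2m/3},\tag{4}$$
$$EX\ge m\ \Rightarrow\ P(X<m/2)\le e^{-m/8}.\tag{5}$$
McDiarmid's bounded differences inequality: if $f$ is a function of at most $n$ independent variables and changing any one of them changes $f$ by at most $c$, then
$$P(|f-Ef|>s)\le2\exp\big(-2s^2/(nc^2)\big).\tag{6}$$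

**Definition (negative association).** Random variables $X_1,\dots,X_m$ are *negatively associated* (NA) if for disjoint index sets $I,J$ and coordinatewise nondecreasing $f,g$, $E[f(X_I)g(X_J)]\le E f(X_I)\,E g(X_J)$.

For example, if a vertex picks at most one color, let $X_i$ indicate that it picks $i$; then $E[X_1X_2]=0\le EX_1\,EX_2$. We use these facts (Joag-Dev–Proschan, Ann. Statist. 11 (1983) 286–295; Dubhashi–Ranjan, Random Struct. Alg. 13 (1998) 99–124): $0/1$ variables with sum at most 1 are NA; unions of independent NA families are NA; functions of disjoint subfamilies of an NA family, all nondecreasing or all nonincreasing, are NA; the Chernoff bounds hold for sums of NA $0/1$ variables.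

## 5. The predicted trajectory of the rounds

Sections 5–8 prove Proposition 2. Put
$$\lambda=\log\Delta,\quad\zeta=\tfrac1{20k},\quad\delta=\Delta^{-\zeta},\quad\kappa=\Delta^{-\zeta/2},\quad F=\Delta^{3\zeta},\quad\theta=\lambda^{-2},$$
$$N=\lceil2(A+1)\lambda/\theta\rceil,\quad\nu=4A+10,\quad\mu=\Delta/t^{k-1}\le\gamma\lambda,\quad C_k=(k-1)4^{k-1},$$
and choose $\gamma_0\in(0,1]$ with $4C_k\gamma_0\le\zeta/2$. Here $\kappa$ is the density of the reserve, $\theta$ the activation probability in a round, $N=O(\lambda^3)$ the number of rounds, $\delta$ the relative error allowed per round, and $F$ an additive cushion for degrees. Throughout, $\Delta$ is assumed sufficiently large in terms of $k,A,\gamma$. Note $\delta=\kappa^2$ and $t\ge(\Delta/\lambda)^{1/(k-1)}\ge\Delta^{19\zeta}$, because $\gamma\le1$ and $19\zeta=\frac{19}{20k}<\frac1{k-1}$.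

The following numbers predict the state after $a$ rounds. Put $\ell_0=\lceil(1-\kappa^{3/2})t\rceil$, $x_0=1$, $y_0=2\kappa/t$, $z_0=(1-\kappa)n$, and for $a\ge0$
$$p_a=\theta/\ell_a,\quad\Gamma_a=(1+\delta)^{a+1},\quad T_j^{(a)}=\Gamma_a\Delta\tbinom{k-1}jx_a^jy_a^{k-1-j},\quad D_j^{(a)}=T_j^{(a)}+F\quad(1\le j\le k-1),$$
$$K_a=\prod_{j=1}^{k-1}(1-p_a^j)^{D_j^{(a)}},\quad\Lambda_a=\sum_{j=1}^{k-1}D_j^{(a)}p_a^j,\quad\ell_{a+1}=\lceil(1-\delta)K_a\ell_a\rceil,$$
$$x_{a+1}=x_aK_a(1-\theta K_a),\quad y_{a+1}=y_a+x_ap_aK_a,\quad z_{a+1}=z_aK_a(1-\theta K_a).$$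

Read them as follows. Fix a color $i$. The number $x_a$ predicts the chance that a vertex is still uncolored with $i$ in its list; $y_a$ predicts the chance that it has color $i$ (or holds $i$ in reserve); $z_a$ predicts the number of uncolored vertices having $i$ in their list. Lists have length $\ell_a$, a vertex picks a given list color with probability $p_a$, and a list color survives the round with probability $K_a$. Finally $D_j^{(a)}$ bounds the number of edges at a vertex that threaten color $i$ and still have $j$ uncolored other vertices.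

Put $P_a=\prod_{b<a}K_b$ and $u_a=\prod_{b<a}(1-\theta K_b)$, so $x_a=P_au_a$ and $z_a=z_0P_au_a$.

**Claim 3.** For $0\le a\le N$: $P_a\ge\Delta^{-\zeta}$, $\ell_a\ge tP_a/2\ge\Delta^{17\zeta}$, $p_a\le\Delta^{-17\zeta}\le\delta^2$, $y_a\le3/t$, $\Gamma_a\le2$, $\Lambda_a\le C_k\mu\theta u_a+2Fp_a\le\frac18$, $K_a\ge\frac12$.

**Step 1: bounds that need no induction.** Always $\ell_a\ge1$, so $p_a\le\theta\le\frac12$ and $0<K_a\le1$. Since $N\delta\to0$, $\Gamma_a\le(1+\delta)^{N+1}\le2$. The recursion for $\ell_a$ gives $\ell_a\ge(1-\delta)^aP_a\ell_0\ge tP_a/2$. Hence $x_ap_a=P_au_a\theta/\ell_a\le2\theta u_a/t\le1/t$. Likewise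
$$x_bp_bK_b\le\tfrac2t\,\theta K_bu_b=\tfrac2t(u_b-u_{b+1}),$$
and summing over $b<a$, $y_a\le(2\kappa+2)/t\le3/t$. By the binomial theorem and the mean value theorem,
$$\sum_{j\ge1}T_j^{(a)}p_a^j=\Gamma_a\Delta\big[(x_ap_a+y_a)^{k-1}-y_a^{k-1}\big]\le2\Delta(k-1)\,\frac{2\theta u_a}t\Big(\frac4t\Big)^{k-2}=C_k\mu\theta u_a,$$
and $\sum_{j\ge1}Fp_a^j\le2Fp_a$. So $\Lambda_a\le C_k\mu\theta u_a+2Fp_a$.

**Step 2: induction on the list lengths.** The purpose is to show that the product of all the $K_a$ loses only a small power of $\Delta$. Suppose $P_b\ge\Delta^{-\zeta}$ for all $b\le a$, as is true for $a=0$. Then $\ell_b\ge\Delta^{18\zeta}/2\ge\Delta^{17\zeta}$ and $p_b\le1/\ell_b\le\Delta^{-17\zeta}$. Hence $\Lambda_b\le C_k\gamma\lambda^{-1}+2\Delta^{-14\zeta}\le\frac18$. As $1-x\ge e^{-2x}$ on $[0,\frac12]$, $K_b\ge e^{-2\Lambda_b}\ge\frac12$. So $\theta u_b\le2\theta K_bu_b=2(u_b-u_{b+1})$ and $\sum_{b\le a}\theta u_b\le2$. This telescoping is why the total damage is of order $\mu$, no matter how many rounds there are. For $a<N$,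
$$P_{a+1}\ge\exp\Big(-2\sum_{b\le a}\Lambda_b\Big)\ge\exp(-4C_k\gamma\lambda-4N\Delta^{-14\zeta})\ge\exp(-4C_k\gamma\lambda-1)\ge e^{-1}\Delta^{-\zeta/2}\ge\Delta^{-\zeta}.\qquad\square$$

Moreover $u_N\le(1-\theta/2)^N\le e^{-\theta N/2}\le\Delta^{-(A+1)}$. Also $u_N\ge(1-\theta)^N\ge e^{-2\theta N}\ge e^{-2}\Delta^{-4(A+1)}$, since $\theta N\le2(A+1)\lambda+\theta$. So for all $a\le N$
$$u_N\le\Delta^{-(A+1)},\qquad z_a\ge z_N=(1-\kappa)nP_Nu_N\ge n\Delta^{-4A-6}.\tag{7}$$

## 6. Live edges, the invariants, and the reserve

**State at time $a$.** $V$ is the disjoint union of $U$ (uncolored vertices), $R$, $B_1,\dots,B_t$ and a set of *killed* vertices. Each $v\in U$ has a list $L(v)\subset[t]$. $C_i=B_i\cup R_i$. Killed vertices are never colored, and lists only shrink.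

**Definition (live edges).** For $v\in U$ and $i\in L(v)$, an edge $e\ni v$ is *$i$-live at $v$* if every $u\in e\setminus v$ is in $C_i$ or satisfies ($u\in U$ and $i\in L(u)$). Let $j(e)$ be the number of $u\in e\setminus v$ in $U$, $d_j(v,i)$ the number of $i$-live edges at $v$ with $j(e)=j$, and $Z_i=|\{v\in U:i\in L(v)\}|$.

For example, let $k=3$ and $e=\{v,u,w\}$. If $u\in C_i$, $w\in U$ and $i\in L(w)$, then $e$ is $i$-live at $v$ with $j(e)=1$: if $w$ receives color $i$, then $v$ may no longer use $i$. If $u$ is killed, or lies in $B_{i'}$ with $i'\ne i$, then $e$ is not $i$-live and can never become monochromatic in color $i$.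

**Invariants at time $a$.**

* (S1) Each $C_i$ is independent; for $v\in U$, $i\in L(v)$, $C_i\cup\{v\}$ is independent. (So $j(e)\ge1$ for every $i$-live $e$.)
* (S2) $|L(v)|=\ell_a$ for $v\in U$.
* (S3) $d_j(v,i)\le D_j^{(a)}$ for $v\in U$, $i\in L(v)$, $1\le j\le k-1$.
* (S4) $Z_i=z_a(1\pm\epsilon_a)$ for all $i$, where $\epsilon_0=3\kappa^{3/2}$ and $\epsilon_{a+1}=\epsilon_a+4\delta$. Note $\epsilon_N=3\kappa^{3/2}+4N\kappa^2\le\kappa/200$.
* (S5) At most $(a+1)n\Delta^{-\nu}$ vertices are killed.

We now create the reserve and reach time $0$.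

**Step 0.1: choosing the reserve.** Independently each $v$ joins $R_0$ with probability $\kappa$, then receiving a uniform 2-subset $p(v)\subset[t]$; each $v$ also gets a uniform random order $\omega_v$ of $[t]$. So $P(u\in R_0,\,i\in p(u))=2\kappa/t=y_0$. Color $i$ is *hit at $v$* if for some $e\ni v$ all $u\in e\setminus v$ are in $R_0$ with $i\in p(u)$. Then
$$P(i\text{ hit at }v)\le h:=\Delta(2\kappa/t)^{k-1}=2^{k-1}\kappa^{k-1}\mu\le2^{k-1}\kappa^2\lambda\le\kappa^{3/2}/4.$$
Let $R=\{v\in R_0:\text{no color of }p(v)\text{ is hit at }v\}$ and $B_i=\emptyset$. For $v\notin R$ let $L(v)$ be the first $\ell_0$ (or all, if fewer) non-hit colors in the order $\omega_v$.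

(S1) holds: an edge $e\subset R_i$ would make $i$ hit at each of its vertices, so none of them would be in $R_i$; and an edge $e\ni v$ with $e\setminus v\subset R_i$ makes $i$ hit at $v$, so $i\notin L(v)$.

Kill $v\notin R$ if it has fewer than $\ell_0$ non-hit colors, or if $d_j(v,i)>D_j^{(0)}$ for some $i\in L(v)$ and some $j$. Here $d_j$ is computed before killing, with $V\setminus R$ in the role of $U$; killing only decreases $d_j$. Let $U$ be the set of remaining vertices outside $R$. Then (S2) and (S3) hold by construction.

**Step 0.2: few vertices are killed.** The number of hit colors at $v$ is at most $2W$, where $W$ counts the edges $e\ni v$ with $e\setminus v\subset R_0$ and a color common to all $p(u)$, $u\in e\setminus v$: such an edge causes at most two hits. If $2W\le\kappa^{3/2}t$, the number of non-hit colors is an integer at least $(1-\kappa^{3/2})t$, hence at least $\ell_0$. By linearity the events counted by $W$ are independent over $e$, and $EW\le\Delta t(2\kappa/t)^{k-1}=th\le\kappa^{3/2}t/4$. By (3) with $m=s=\kappa^{3/2}t/4$, $P(2W>\kappa^{3/2}t)\le e^{-3m/8}\le\exp(-\kappa^{3/2}t/12)\le e^{-\Delta^\zeta}$.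

Next fix $i$ and $j$. An $i$-live edge at $v$ with $j(e)=j$ has $k-1-j$ vertices in $R_i$. So $d_j(v,i)$ is at most the number of $e\ni v$ with at least $k-1-j$ vertices $u\in e\setminus v$ in $R_0$ with $i\in p(u)$. By linearity this is a sum of independent indicators, with mean at most $m:=\Delta\binom{k-1}jy_0^{k-1-j}$. With $\bar m=m+F$, $D_j^{(0)}=(1+\delta)m+F\ge m+\delta\bar m$. By (3), exceeding $D_j^{(0)}$ has probability at most $\exp(-\delta^2\bar m^2/(2(m+\delta\bar m/3)))\le\exp(-\delta^2\bar m/27)\le\exp(-\Delta^\zeta/27)$, since $\delta^2F=\Delta^\zeta$. By a union bound over at most $k\Delta$ pairs $(i,j)$, each vertex is killed with probability at most $e^{-\Delta^{\zeta/2}}$. By Markov's inequality at most $n\Delta^{-\nu}$ vertices are killed with probability at least $3/4$.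

**Step 0.3: the global counts.** These make the reserve usable in (c) and start (S4). Let
$$m_{ij}=|\{v\in R:p(v)=\{i,j\}\}|,\qquad\deg_i=|R_i|,\qquad Z_i^{pre}=|\{v\notin R:i\in L(v)\}|.$$
Being hit at $v$ is independent of $v$'s own choices. So $Em_{ij}\ge n\frac{2\kappa}{t(t-1)}(1-2h)\ge\frac{2\kappa n}{t^2}(1-2h)$, $E\deg_i\in\frac{2\kappa n}t[1-2h,1]$, and $P(v\notin R)\in[1-\kappa,1-\kappa+2\kappa h]$. Given that $i$ is one of $s\le t$ non-hit colors at $v$, it is not among the first $\ell_0$ of them with probability at most $\max(0,1-\ell_0/s)\le1-\ell_0/t\le\kappa^{3/2}$. Hence $P(v\notin R,\,i\notin L(v))\le h+\kappa^{3/2}\le\frac54\kappa^{3/2}$. As $2\kappa h\le\frac54\kappa^{3/2}$, $EZ_i^{pre}=n(1-\kappa)\pm\frac54\kappa^{3/2}n$.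

The random data of one vertex affects the status of that vertex and its neighbors only, hence at most $1+(k-1)\Delta\le k\Delta$ vertices. By (6) with $c=k\Delta$, each quantity deviates from its mean by more than $n\Delta^{-\nu}$ with probability at most $2\exp(-2n\Delta^{-2\nu-2}/k^2)\le e^{-\Delta}$, because $n\ge\Delta^{8A+30}\ge\Delta^{2\nu+4}$. There are at most $3\Delta^2$ such quantities, so with probability at least $\frac34-3\Delta^2e^{-\Delta}>0$ all are this close to their means and at most $n\Delta^{-\nu}$ vertices are killed. Then (S5) holds for $a=0$. Since $t\le\Delta$ and $\nu\ge14$, the error $n\Delta^{-\nu}$ is negligible against $\kappa^{5/2}n/t^2$, so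
$$m_{ij}\ge\kappa n/t^2\ (i\ne j),\qquad\deg_i=\tfrac{2\kappa n}t(1\pm\kappa^{3/2})\ (\text{all }i).\tag{8}$$
The number $Z_i$ differs from $Z_i^{pre}$ by at most the number of killed vertices, so $|Z_i-(1-\kappa)n|\le\frac54\kappa^{3/2}n+2n\Delta^{-\nu}\le3\kappa^{3/2}z_0$, which is (S4). Fix such an outcome.

## 7. One round of coloring

We go from time $a$ to time $a+1$, $0\le a<N$. Write $p,K,\ell,\Lambda,\dots$ for $p_a,K_a,\ell_a,\Lambda_a,\dots$ and $\ell'=\ell_{a+1}$.

**Step 1: the random experiment.** Each $v\in U$ is independently activated with probability $\theta$, and if activated *picks* a uniform $i\in L(v)$. By (S2), $P(v\text{ picks }i)=\theta/\ell=p$. For $v\in U$, $i\in L(v)$, an $i$-live edge $e$ at $v$ *hits* $i$ at $v$ if all $u\in(e\setminus v)\cap U$ pick $i$; this has probability $p^{j(e)}$. (With $k=3$, an edge $\{v,u,w\}$ with $u\in C_i$, $w\in U$ hits $i$ with probability $p$; with both $u,w\in U$, with probability $p^2$.) Edges at $v$ are disjoint outside $v$, so by (S3)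
$$P(i\text{ not hit at }v)=\prod_{e}(1-p^{j(e)})=\prod_j(1-p^j)^{d_j(v,i)}\ge K.$$
To treat all vertices and colors alike, we equalize. Let $\chi(v,i)$ be an independent $0/1$ coin with success probability $c(v,i)=K/P(i\text{ not hit at }v)\le1$. Color $i$ *survives* at $v$ if it is not hit and $\chi(v,i)=1$. So
$$P(i\text{ survives at }v)=K\text{ exactly.}\tag{9}$$
If $v$ picks $i$ and $i$ survives at $v$, then $v$ is colored $i$ and moves to $B_i$. Survival at $v$ is independent of $v$'s own pick, so $P(v\text{ colored }i)=pK$. Let $U^{pre}$ be the set of $v\in U$ not colored in this step. For $v\in U$ let $L^{pre}(v)$ be the set of surviving colors, and for $v\in U^{pre}$ let $L'(v)$ be the first $\min(\ell',|L^{pre}(v)|)$ of them in a fresh uniform random order $\omega_v$. Below, "uncolored" refers to time $a$, i.e. to membership in $U$. Write $C_i'$ for the new $C_i$.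

**Step 2: (S1) persists.** Suppose $e\subset C_i'$ is an edge. By (S1) some $v\in e$ is newly colored. The other vertices are in $C_i$, or newly colored $i$, in which case they were uncolored, had $i$ in their list and picked $i$. So $e$ is $i$-live at $v$ and hits $i$ at $v$, contradicting that $v$ got color $i$. Similarly, if $v\in U^{pre}$, $i\in L'(v)$ and $e\ni v$ with $e\setminus v\subset C'_i$, then $e$ is $i$-live at $v$ and hits $i$ at $v$, so $i$ did not survive, a contradiction.

**Step 3: list sizes concentrate.** This will give (S2). Fix $v$. An edge $e\ni v$ hits at most one color at $v$: the set $(e\setminus v)\cap U$ does not depend on the color, is nonempty if $e$ is live for some color, and each of its vertices picks at most one color. So the indicators $(1[e\text{ hits }i])_{i\in L(v)}$ have sum at most 1 and are NA. These families are independent over $e$, since the edges at $v$ are disjoint outside $v$. Together with the independent variables $1-\chi(v,i)$ they form an NA family. The indicator that $i$ survives at $v$ is a nonincreasing function of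 the subfamily $\{1[e\text{ hits }i]\}_{e\ni v}\cup\{1-\chi(v,i)\}$, and for different $i$ these subfamilies are disjoint. Hence the survival indicators at $v$ are NA. As $E|L^{pre}(v)|=K\ell$ by (9), the bound (4) gives
$$P\big(\big||L^{pre}(v)|-K\ell\big|>\delta K\ell\big)\le2e^{-\delta^2K\ell/3}\le e^{-\Delta^\zeta},\tag{10}$$
because $\delta^2K\ell\ge\frac12\Delta^{15\zeta}$.

**Step 4: two colors survive almost independently.** We need this because a vertex that stays uncolored with $i$ in its list involves $i$ and the color it picked. For $x,y\in[0,\frac12]$,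
$$(1-x)(1-y)(1-4xy)\le1-x-y\le(1-x)(1-y).\tag{11}$$
Indeed $(1-x)(1-y)-(1-x-y)=xy\ge0$, and the left inequality says $xy\le4xy(1-x)(1-y)$, true as $4(1-x)(1-y)\ge1$. For $i\ne i'$ in $L(v)$ let $x_f,y_f\le p$ be the probabilities that $f\ni v$ hits $i$, resp. $i'$, at $v$ ($0$ if not live). Since $f$ cannot hit both,
$$P(i,i'\text{ both survive})=c(v,i)c(v,i')\prod_f(1-x_f-y_f),\qquad K^2=c(v,i)c(v,i')\prod_f(1-x_f)(1-y_f).$$
By (S3), $\sum_fx_fy_f\le p\sum_fx_f\le p\Lambda$. With (11) and $\prod_f(1-4x_fy_f)\ge1-4\sum_fx_fy_f$,
$$K^2(1-4p\Lambda)\le P(i,i'\text{ both survive at }v)\le K^2.\tag{12}$$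

**Step 5: degrees, via events that ignore the common edge.** This step and the next three prove (S3). Fix $v\in U$, $i\in L(v)$, $j\ge1$, and let $\mathcal E$ be the set of $i$-live edges at $v$. For uncolored $u\in e\setminus v$, $e\in\mathcal E$, consider the events

* $\alpha_u$: $u\in U^{pre}$ and $i\in L^{pre}(u)$;
* $\beta_u$: $u$ is colored $i$ in this step.

Let $X_j$ be the number of $e\in\mathcal E$ such that among the $j(e)$ uncolored $u\in e\setminus v$ exactly $j$ satisfy $\alpha_u$ and the others satisfy $\beta_u$. Let $d_j'(v,i)$ be the new value of $d_j$, for $v\in U^{pre}$ and $i\in L'(v)$, before killing. An edge at $v$ that is $i$-live after the step was $i$-live before it: each $u\in e\setminus v$ is in $C_i$, or newly colored $i$, or in $U^{pre}$ with $i\in L'(u)\subset L(u)$. Since $L'(u)\subset L^{pre}(u)$, we get $d_j'(v,i)\le X_j$.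

The events $\alpha_u,\alpha_{u'}$ for two vertices of the same $e$ are entangled, since $e$ itself may hit colors at $u$ and at $u'$. To remove this, condition on all random choices of $v$, and let $i_v$ be $v$'s pick (possibly none). For uncolored $u\in e\setminus v$, $e\in\mathcal E$, and $i'\in L(u)$, let $S_e(u,i')$ be the event that $\chi(u,i')=1$ and no edge $f\ni u$, $f\ne e$, hits $i'$ at $u$. Put
$$\beta_u^{\ast}=\{u\text{ picks }i\}\cap S_e(u,i),$$
$$\alpha_u^{\ast}=S_e(u,i)\setminus\big\{u\text{ picks some }i'\in L(u)\setminus\{i,i_v\}\text{ for which }S_e(u,i')\text{ holds}\big\}.$$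
If $i$ survives at $u$ then $S_e(u,i)$ holds, so $\beta_u\subset\beta_u^{\ast}$ and $\alpha_u\subset S_e(u,i)$. Moreover $\alpha_u\subset\alpha_u^{\ast}$. Suppose $u\in U^{pre}$ picks $i'\notin\{i,i_v\}$ and $S_e(u,i')$ holds. Since $u$ was not colored, $i'$ does not survive at $u$, so $e$ must hit $i'$ at $u$. As $v\in e\setminus u$ is uncolored, $v$ picks $i'$, that is $i'=i_v$, a contradiction.

**Step 6: independence from the absence of short cycles.** Given $v$'s choices, $\alpha_u^{\ast},\beta_u^{\ast}$ depend only on the choices of $u$ and of the vertices in $N_u:=\bigcup_{f\ni u,f\ne e}f\setminus u$, where $e$ is the unique edge containing $u$ and $v$. We claim that for distinct uncolored $u,u'\in\bigcup\mathcal E\setminus v$ the sets $\{u\}\cup N_u$ and $\{u'\}\cup N_{u'}$ are disjoint and avoid $v$.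

* If $v\in N_u$, some $f\ne e$ contains $u$ and $v$, so $e,f$ form a 2-cycle.
* Let $u'\in N_u$, witnessed by $f\ni u,u'$, $f\ne e$. If $u'\in e$, then $e,f$ form a 2-cycle. If $u'\in e'\in\mathcal E$ with $e'\ne e$, then $u\notin e'$ by linearity, so $f\ne e'$, and $e,f,e'$ form a 3-cycle on $v,u,u'$. The case $u\in N_{u'}$ is symmetric.
* Let $w\in N_u\cap N_{u'}$ with witnesses $f\ni u,w$ and $f'\ni u',w$. By the previous cases $w\notin\{v,u,u'\}$. Suppose first $u,u'\in e$. If $f=f'$, then $e,f$ share $u,u'$, a 2-cycle. If $f\ne f'$, then $e,f,f'$ form a 3-cycle on $u,w,u'$. Suppose now $u\in e\ne e'\ni u'$. If $f=f'$, then $f\ne e$ and $f=f'\ne e'$, and $e,f,e'$ form a 3-cycle on $v,u,u'$. If $f\ne f'$, then $f\ne e'$ because $u\notin e'$, and $f'\ne e$ because $u'\notin e$, so $e,f,f',e'$ form a 4-cycle on $v,u,w,u'$.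

All of these are excluded. So, given $v$'s choices, the pairs $(\alpha_u^{\ast},\beta_u^{\ast})$ for different $u$ are independent. Moreover the events $S_e(u,\cdot)$ do not involve $v$, so the conditioning does not change their probabilities.

**Step 7: the probabilities of $\alpha^{\ast}_u$ and $\beta^{\ast}_u$.** The edge $e$ is $i$-live at $v$, and $v\in U$, $i\in L(v)$, so $e$ is also $i$-live at $u$, with at least one uncolored other vertex, namely $v$. Hence $P(S_e(u,i))$ equals $K$ divided by one factor $1-p^{j}$ with $j\ge1$, and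
$$K\le P(S_e(u,i))\le K/(1-p)\le K(1+2p).$$
The pick of $u$ is independent of $S_e(u,\cdot)$, so $P(\beta_u^{\ast})\le pK(1+2p)$. For every $i'\in L(u)$, dropping the factor of $e$ can only increase the probability, so $P(S_e(u,i'))\ge K$. For $i'\in L(u)$, $i'\ne i$, let $x_f,y_f$ be the probabilities that $f$ hits $i$, resp. $i'$, at $u$. By (11),
$$P(S_e(u,i)\cap S_e(u,i'))=c(u,i)c(u,i')\prod_{f\ne e}(1-x_f-y_f)\ge P(S_e(u,i))P(S_e(u,i'))\prod_{f\ne e}(1-4x_fy_f)\ge K^2(1-4p\Lambda).$$
The events "$u$ picks $i'$" are disjoint for different $i'$, and at least $\ell-2$ colors $i'\in L(u)\setminus\{i,i_v\}$ are available. Using $\ell p=\theta$,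
$$P(\alpha_u^{\ast})\le K(1+2p)-(\ell-2)pK^2(1-4p\Lambda)\le K-\theta K^2+2pK+2pK^2+4p\theta\Lambda K^2\le K-\theta K^2+5p\le K(1-\theta K)(1+20p).$$
The last step holds because $K(1-\theta K)\ge\frac38$ (as $K\ge\frac12$ and $\theta$ is small), so $20pK(1-\theta K)\ge5p$.

**Step 8: the new degrees.** An edge $e\in\mathcal E$ with $j(e)=j'$ is counted in $X_j$ only if one of $\binom{j'}j$ events occurs, each being the intersection of $\alpha_u^{\ast}$ over $j$ vertices and $\beta_u^{\ast}$ over the other $j'-j$. These events for different $e$ are independent by Step 6. There are at most $D_{j'}^{(a)}=T_{j'}^{(a)}+F$ edges with $j(e)=j'$. So, given $v$'s choices, $X_j$ is dominated by a sum of independent $0/1$ variables with mean at most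
$$(1+20p)^k\sum_{j'\ge j}(T_{j'}^{(a)}+F)\tbinom{j'}j\big(K(1-\theta K)\big)^j(pK)^{j'-j}.$$
For the $T$-part use $\binom{k-1}{j'}\binom{j'}j=\binom{k-1}j\binom{k-1-j}{j'-j}$:
$$\sum_{j'\ge j}T_{j'}^{(a)}\tbinom{j'}j(K(1-\theta K))^j(pK)^{j'-j}=\Gamma_a\Delta\tbinom{k-1}j\big(x_aK(1-\theta K)\big)^j\sum_{j'\ge j}\tbinom{k-1-j}{j'-j}(x_apK)^{j'-j}y_a^{k-1-j'},$$
which equals $T^{\ast}:=\Gamma_a\Delta\binom{k-1}jx_{a+1}^jy_{a+1}^{k-1-j}$, since $x_{a+1}=x_aK(1-\theta K)$ and $y_{a+1}=y_a+x_apK$. In the $F$-part, the term $j'=j$ is at most $F(1-\theta K)$ because $j\ge1$, and the others sum to at most $Fk2^kp$. As $K\ge\frac12$ and $p\le\Delta^{-17\zeta}$ while $\theta=\lambda^{-2}$, the $F$-part is at most $F(1-\theta/3)$. Also $(1+20p)^k\le1+\delta^2$. So the mean is at most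
$$m:=(1+\delta^2)\big(T^{\ast}+(1-\theta/3)F\big)\le\bar m:=(1+\delta^2)(T^{\ast}+F).$$
Since $\Gamma_{a+1}=(1+\delta)\Gamma_a$,
$$D_j^{(a+1)}=(1+\delta)T^{\ast}+F\ge m+(\delta-\delta^2)T^{\ast}+(\theta/3-\delta^2)F\ge m+\tfrac\delta3\bar m,$$
where the last step uses that $\delta$ is small and $\theta$ is much larger than $\delta$. The factor $1+\delta$ in $\Gamma$ pays for the fluctuation of the main term, and the decay $\theta/3$ pays for that of the cushion $F$. By (3) with $s=\frac\delta3\bar m$,
$$P(X_j>D_j^{(a+1)})\le\exp\Big(-\frac{\delta^2\bar m^2/9}{2(m+\delta\bar m/9)}\Big)\le\exp(-\delta^2\bar m/27)\le\exp(-\Delta^\zeta/27).$$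
This holds conditionally on $v$'s choices, hence unconditionally.

**Step 9: killing, and (S2), (S3), (S5).** Kill $v\in U^{pre}$ if $|L^{pre}(v)|<\ell'$ or $d'_j(v,i)>D_j^{(a+1)}$ for some $i\in L'(v)$ and $j$. The new $U$ is the rest of $U^{pre}$, with lists $L'(v)$. If $|L^{pre}(v)|\ge(1-\delta)K\ell$, then by integrality $|L^{pre}(v)|\ge\ell'$. So by (10), Step 8 and a union bound over $i\in L(v)$ and $j$, each vertex is killed with probability at most $e^{-\Delta^{\zeta/2}}$. By Markov, at most $n\Delta^{-\nu}$ are killed with probability at least $3/4$. Killing only decreases $d_j$, so (S2), (S3), (S5) hold at time $a+1$ in this event.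

**Step 10: all colors move together, (S4).** Let $G_i$ be the number of vertices colored $i$ in this step; $EG_i=Z_ipK$. Let $Z_i^{pre}=|\{v\in U^{pre}:i\in L'(v)\}|$. For $v\in U$, $i\in L(v)$, subtracting the cases in which $v$ gets colored,
$$P(v\in U^{pre},\,i\text{ survives at }v)=K-pK-p\sum_{i'\in L(v)\setminus i}P(i,i'\text{ survive at }v).$$
The sum has $\ell-1$ terms. By (12) this probability is at least $K-pK-\theta K^2=K(1-\theta K)-pK$ and at most $K-pK-(\theta-p)K^2(1-4p\Lambda)\le K(1-\theta K)+p$.

Given everything but $\omega_v$, a surviving $i$ is in $L'(v)$ with probability $\min(1,\ell'/|L^{pre}(v)|)$, which is at least $\frac{1-\delta}{1+\delta}$ unless $|L^{pre}(v)|>(1+\delta)K\ell$. By (10), and since $p\le\delta^2$ and $K(1-\theta K)\ge\frac38$,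
$$P(v\in U^{pre},\,i\in L'(v))\in K(1-\theta K)\,[1-3\delta,\,1+\delta].\tag{13}$$
For the lower end: $\frac{1-\delta}{1+\delta}\ge1-2\delta$, and the losses $pK$ and $e^{-\Delta^\zeta}$ are together at most $O(\delta^2)K(1-\theta K)$. For the upper end: $p\le\delta^2\le\delta\cdot\frac38$.

The choices (pick, coins, order) of one vertex affect the status of at most $k\Delta$ vertices in these counts. By (6), exactly as in Step 0.3, with positive probability, together with the kill bound, all $G_i$ and $Z_i^{pre}$ are within $n\Delta^{-\nu}$ of their means. Then $Z_i$ at time $a+1$ differs from $EZ_i^{pre}$ by at most $2n\Delta^{-\nu}\le\delta z_{a+1}$, by (7) and $\nu=4A+10$. By (13) and (S4) at time $a$, $Z_i/z_{a+1}$ at time $a+1$ lies between $(1-\epsilon_a)(1-3\delta)-\delta\ge1-\epsilon_a-4\delta$ and $(1+\epsilon_a)(1+\delta)+\delta\le1+\epsilon_a+4\delta$. This is (S4). Fix such an outcome and iterate up to time $N$.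

## 8. Correcting the class sizes: a transportation problem

We finish the proof of Proposition 2.

**Step 1: the leftover, (a) and (b).** Let $L$ be the killed vertices together with $U$ at time $N$. By (S2) and (S4), $|U|\ell_N=\sum_iZ_i\le2tz_N\le2tnP_Nu_N$. As $\ell_N\ge tP_N/2$, (7) gives $|U|\le4nu_N\le4n\Delta^{-A-1}$. By (S5) at most $(N+1)n\Delta^{-\nu}$ vertices are killed. So $|L|\le n\Delta^{-A}$, which is (a). Statement (b) is (S1).

**Step 2: the classes are nearly balanced.** Let $B^{\ast}=\sum_{a<N}z_ap_aK_a\ge z_0p_0K_0\ge n\theta/(4t)$. Summing the numbers $G_i$ of all rounds,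
$$|B_i|=\sum_{a<N}Z_i^{(a)}p_aK_a\pm Nn\Delta^{-\nu}=B^{\ast}\big(1\pm(\epsilon_N+\delta)\big),$$
where $Z_i^{(a)}$ is $Z_i$ at time $a$; here $Nn\Delta^{-\nu}\le\delta B^{\ast}$ because $t\le\Delta$. Let $g_i=|B_i|+\frac12\deg_i$, the size of class $i$ if every reserve vertex were split evenly, and $g^{\ast}=B^{\ast}+\kappa n/t$. By (8), $\epsilon_N\le\kappa/200$ and $\delta=\kappa^2$, $g_i=g^{\ast}(1\pm\kappa/100)$. Each reserve vertex has two colors, so $\sum_i\deg_i=2|R|$ and $\sum_ig_i=n-|L|\in[n(1-\kappa/100),n]$. The average $\bar g=(n-|L|)/t$ also lies in $g^{\ast}(1\pm\kappa/100)$, so $g^{\ast}\le1.02\,n/t$. Hence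
$$|g_i-\tfrac nt|\le|g_i-g^{\ast}|+|g^{\ast}-\bar g|+|\bar g-\tfrac nt|\le\frac{\kappa n}t\Big(\frac{1.02}{100}+\frac{1.02}{100}+\frac1{100}\Big)\le\frac{\kappa n}{8t}.$$
The imbalance is a small fraction of $\kappa n/t$, and $\kappa n/t$ is the scale of what the reserve can move.

**Step 3: a fractional solution.** Let $a_1,\dots,a_t$ be as in (c), and put
$$b_i=a_i-\tfrac12\deg_i=\big(a_i+|B_i|-\tfrac nt\big)-\big(g_i-\tfrac nt\big).$$
Then $\sum_ib_i=|R|-|R|=0$ and $|b_i|\le\frac n{t\Delta}+\frac{\kappa n}{8t}\le\frac{\kappa n}{5t}$. For $i\ne j$ let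
$$y_{ij}=\tfrac12m_{ij}+(b_i-b_j)/t,$$
the number of $\{i,j\}$-vertices that should choose $i$. Then $y_{ij}+y_{ji}=m_{ij}$. By (8), $|b_i-b_j|/t\le\frac{2\kappa n}{5t^2}\le\frac12m_{ij}$, so $y_{ij}\ge0$. And since $\sum_{j\ne i}m_{ij}=\deg_i$ and $\sum_{j\ne i}b_j=-b_i$,
$$\sum_{j\ne i}y_{ij}=\tfrac12\deg_i+\frac{(t-1)b_i+b_i}t=\tfrac12\deg_i+b_i=a_i.$$

**Step 4: integrality.** The $y_{ij}$ form a feasible solution of a transportation problem: supply $m_{ij}$ at each pair $\{i,j\}$, which can be shipped to $i$ or $j$, and demand $a_i$ at each color. All data are integers. The constraint matrix is the incidence matrix of a bipartite graph and hence totally unimodular, so the nonempty bounded polytope of solutions has an integral vertex. Take an integral solution and let exactly $y_{ij}$ of the $m_{ij}$ vertices with $p(v)=\{i,j\}$ choose $i$. This proves (c). $\square$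

## 9. Splitting into sparse parts with few short cycles

Fix $\varepsilon=1/200$. Let $H$ be linear with maximum degree at most $d$ and $n\ge d$ vertices, $d$ large in terms of $k$. Let $m=\lceil d^{(1-\varepsilon)/(k-1)}\rceil$, so $m\le2d^{1/2}$. Let $Y=Y_1\sqcup\dots\sqcup Y_m$ with $|Y|=n$ and $n/(2m)\le n_j:=|Y_j|\le2n/m$, and let $D=\lceil e^22^{k-1}d/m^{k-1}\rceil$. Since $d^{1-\varepsilon}\le m^{k-1}\le2^{k-1}d^{1-\varepsilon}$,
$$d^\varepsilon\le D\le e^22^kd/m^{k-1}\le e^22^kd^\varepsilon.\tag{14}$$

**Lemma 4.** There is a partition $V(H)=V_1\sqcup\dots\sqcup V_m$ with $|V_j|=n_j$ and sets $E_j\subset V_j$ such that $H[V_j]$ has maximum degree at most $D$, $|E_j|\le n_jD^{-4}$, and $H[V_j\setminus E_j]$ has no Berge cycles of length $2,3,4$.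

Let $\sigma:V\to Y$ be a uniform random bijection and $V_j=\sigma^{-1}(Y_j)$.

**Step 1: degrees.** We use Lemma 1 to forbid large degrees. Let $\mathcal B$ consist of all injections $\tau:W\to Y_j$, for any $j$, any vertex $v$, and any $D$ edges at $v$ with union $W$; $|W|=(k-1)D+1\le kD$. For a fixed choice of $v$ and edges,
$$\sum_\tau P(\mathcal A_\tau)\le\sum_j(n_j/n)^{|W|}\le(2/m)^{(k-1)D},$$
since $\sum_jn_j/n=1$ and $n_j/n\le2/m$. A given vertex $z$ lies in $W$ for at most $\binom dD+(k-1)d\binom{d-1}{D-1}\le kD\binom dD$ choices: either $z=v$, or we choose an edge at $z$, then $v$ in it, then $D-1$ further edges at $v$; and $d\binom{d-1}{D-1}=D\binom dD$. For a slot $z\in Y_j$ there are at most $n\binom dD$ choices of $v$ and edges and $|W|\le kD$ choices of the vertex mapped to $z$, each contributing at most $(n_j-1)_{|W|-1}/(n)_{|W|}\le\frac1n(2/m)^{(k-1)D}$. So in both cases the sum in Lemma 1 is at most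
$$kD\tbinom dD(2/m)^{(k-1)D}\le kD\Big(\frac{e2^{k-1}d}{Dm^{k-1}}\Big)^D\le kDe^{-D}=:\varphi,$$
by $\binom dD\le(ed/D)^D$ and the definition of $D$. With $s=kD$, for large $d$, $s\varphi\le\frac18$ and $64k\varphi\le1$. Let $\mathcal G$ be the event that no $\mathcal A_\tau$, $\tau\in\mathcal B$, occurs. Then $P(\mathcal G)>0$, and on $\mathcal G$ every $H[V_j]$ has maximum degree less than $D$. For every nonempty set $S\subset V$ with $|S|\le8k$, summing the second part of Lemma 1 over the injections $S\to Y_j$,
$$P(S\subset V_j\mid\mathcal G)\le2(n_j)_{|S|}/(n)_{|S|}\le2(n_j/n)^{|S|}.\tag{15}$$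

**Step 2: which cycles to destroy.** We want to count only cycles whose union has a known size. A *configuration* is the edge set of a 3-cycle, or of a 4-cycle whose opposite edges are disjoint. By linearity the union $S$ of its edges has size $3k-3$, resp. $4k-4$: cyclically consecutive edges share exactly their cycle vertex, and no vertex lies in three edges (in a 3-cycle, $v_2\in e_3$ would make $e_2,e_3$ share $v_2,v_3$). A 4-cycle with two opposite edges meeting contains three edges forming a 3-cycle. Indeed, if $w\in e_1\cap e_3$, then $e_1,e_2,e_3$ is a 3-cycle on $v_2,v_3,w$, where $w\ne v_2$ (else $e_2,e_3$ share $v_2,v_3$) and $w\ne v_3$ (else $e_1,e_2$ share $v_2,v_3$); the other opposite pair is the same up to rotation. So with $E_j$ the union of the vertex sets of all configurations contained in $V_j$, $H[V_j\setminus E_j]$ has no 2-, 3-, 4-cycles, and $|E_j|\le4kQ_j$, where $Q_j$ is the number of configurations in $V_j$.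

**Step 3: second moment of $Q_j$.** There are at most $nk^2d^2$ configurations with 3 edges (choose $v_1$, the two edges at $v_1$, and the vertices $v_2,v_3$ on them; the last edge is determined by two of its vertices). There are at most $nk^3d^3$ with 4 edges (choose in addition a further edge at $v_2$ and $v_3$ on it). Summing over configurations,
$$M_j:=\sum_S(n_j/n)^{|S|}\le k^3n_j\big[d^2(2/m)^{3k-4}+d^3(2/m)^{4k-5}\big]\le O_k\big(n_jd^{-1/2+4\varepsilon}\big).$$
For the last bound, $m^{3k-4}=m^{3(k-1)}/m\ge d^{3-3\varepsilon}/(2d^{1/2})$ and $m^{4k-5}=m^{4(k-1)}/m\ge d^{4-4\varepsilon}/(2d^{1/2})$.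

On $\mathcal G$ each configuration in $V_j$ meets at most $O_k(D^3)$ configurations in $V_j$. Through a given vertex $x$ there are at most $k^3D^2$ with 3 edges: choose the edge $e_1\ni x$, the cycle vertices $v_1,v_2$ on it, a second edge at $v_1$ and its other cycle vertex. There are at most $k^4D^3$ with 4 edges: choose in addition a further edge at $v_2$ and its other cycle vertex. Split pairs of configurations into vertex-disjoint and intersecting ones. A disjoint pair has union of size at most $8k$, so (15) applies to it:
$$E[Q_j^2\mid\mathcal G]\le2M_j^2+O_k(D^3)\cdot E[Q_j\mid\mathcal G]\le2M_j^2+O_k(D^3)\cdot2M_j.$$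
By Markov's inequality for $Q_j^2$, with $D^3=O_k(d^{3\varepsilon})$ and $n_j\ge n/(2m)\ge d^{1/2}/4$,
$$P(Q_j>n_jd^{-1/8}\mid\mathcal G)\le O_k\big(d^{1/4}(d^{-1+8\varepsilon}+d^{-1/2+7\varepsilon}/n_j)\big)\le O_k(d^{-3/4+8\varepsilon}).$$
A union bound over $m\le2d^{1/2}$ parts costs a factor $2d^{1/2}$, and $d^{-1/4+8\varepsilon}\to0$. So with positive probability $\mathcal G$ holds and $|E_j|\le4kn_jd^{-1/8}\le n_jD^{-4}$ for all $j$, the last step because $D^5=O_k(d^{1/40})$. $\square$

## 10. Assembling an equitable coloring: proof of Theorem A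

**Step 1: constants and easy ranges.** Let $C_0=(k2^{k+3})^{1/(k-1)}$. Fix $\gamma=\min(\gamma_0,c_{FM}^{-(k-1)})$ and apply Proposition 2 with this $\gamma$ and $A=4$. Choose $c_1\ge c_{FM}$ with $\gamma\varepsilon(c_1/8)^{k-1}\ge e^22^k$, then $d_0=d_0(k)$ large (in particular $d_0\ge\Delta_{FM}$), and finally $c\ge c_1$ with $c^{k-1}\ge C_0^{k-1}\log d_0$. If $d\le d_0$, then $r^{k-1}>c^{k-1}d/\log d\ge C_0^{k-1}d$ and Theorem C applies. It also applies if $r\ge C_0d^{1/(k-1)}$. So let $d>d_0$ and
$$c_1(d/\log d)^{1/(k-1)}<r<C_0d^{1/(k-1)}.$$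
A vertex of degree $d$ and linearity give $n\ge1+(k-1)d>2d$.

**Step 2: reduction to even $r$.** Classes will be paired, so $r$ should be even. Suppose $r$ is odd and $q=\lfloor n/r\rfloor$. By (2) and $c_1\ge c_{FM}$, $\chi(H)\le r$. So some color class has at least $n/r$ vertices, and there is an independent set of size exactly $q$. Remove it; at least $n(1-1/r)\ge n/2\ge d$ vertices remain. The rest has $q(r-1)+b$ vertices with $0\le b\le r-1$, so an equitable $(r-1)$-coloring of the rest has classes of sizes in $\{q,q+1\}$. Together with the removed set this is an equitable $r$-coloring. Since $r-1\ge r/2$, it suffices to treat: $r=2t_0$ even, $\frac{c_1}2(d/\log d)^{1/(k-1)}\le r\le C_0d^{1/(k-1)}$, $H$ linear with maximum degree at most $d$, and $n\ge d$.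

**Step 3: grouping the target classes.** Let $s_1,\dots,s_r\in\{q,q+1\}$ be the desired class sizes, $q=\lfloor n/r\rfloor$, $\sum_hs_h=n$. Let $m,D$ be as in Section 9. Arrange the $r$ classes into $t_0$ pairs and distribute the pairs into $m$ groups, group $j$ having $t_j\in\{\lfloor t_0/m\rfloor,\lceil t_0/m\rceil\}$ pairs. Let $n_j$ be the total size of the classes in group $j$. As $d\to\infty$, $t_0/m\to\infty$ (it is at least a constant times $d^{\varepsilon/(k-1)}/(\log d)^{1/(k-1)}$) and $n/r\to\infty$ (it is at least $d^{1-1/(k-1)}/C_0$). So $n_j=(1+o(1))n/m$ and $n/(2m)\le n_j\le2n/m$. Apply Lemma 4 with these $n_j$. It suffices to partition each $V_j$ into independent sets having the $2t_j$ sizes of group $j$.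

**Step 4: Proposition 2 applies inside a part.** Fix $j$ and write $t=t_j$, $n'=|V_j\setminus E_j|$. First, $n'\ge n_j/2\ge d^{1/2}/8\ge D^{62}=D^{8A+30}$, because $D^{62}=O_k(d^{0.31})$ by (14). Next, $t\le t_0/m+1\le C_0d^{\varepsilon/(k-1)}\le D$. Finally $t\ge t_0/(2m)\ge\frac{c_1}8(d/\log d)^{1/(k-1)}/m$, and $\log D\ge\varepsilon\log d$ by (14), so
$$\gamma t^{k-1}\log D\ge\gamma\varepsilon(c_1/8)^{k-1}d/m^{k-1}\ge e^22^kd/m^{k-1}\ge D.$$
Apply Proposition 2 to $H[V_j\setminus E_j]$ with $\Delta=D$, obtaining $L',R,B_1,\dots,B_t,p$. Put $L=L'\cup E_j$; then $|L|\le2n_jD^{-4}$. As $t^{k-1}\ge D/(\gamma\log D)\ge c_{FM}^{k-1}D/\log D$, (2) gives a partition $L=L_1\sqcup\dots\sqcup L_t$ into independent (possibly empty) sets.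

**Step 5: exact sizes for the pairs.** Let pair $i$ of the group have class sizes $s_{i,1},s_{i,2}$, and let $c_i=s_{i,1}+s_{i,2}\in\{2q,2q+1,2q+2\}$, so $\sum_ic_i=n_j$. We want color $i$ to have exactly $c_i-|L_i|$ vertices, so let $a_i=c_i-|L_i|-|B_i|$. Then $\sum_ia_i=n_j-|L|-\sum_i|B_i|=|R|$. The average of the $c_i$ is $n_j/t$ and $n'=n_j-|E_j|$, so
$$\Big|a_i+|B_i|-\frac{n'}t\Big|\le\Big|c_i-\frac{n_j}t\Big|+|L_i|+\frac{|E_j|}t\le2+3n_jD^{-4}\le\frac{n'}{tD},$$
the last step because $\frac{n'}{tD}\ge\frac{n_j}{2D^2}$ and $n_j\ge D^{62}$. By (c) the vertices $v$ of $R$ can choose colors from their pairs $p(v)$ so that $V^{(i)}:=B_i\cup\{v\in R:v\text{ chooses }i\}$ has $|V^{(i)}|=c_i-|L_i|$. Since $V^{(i)}\subset C_i$, it is independent.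

**Step 6: absorbing $L_i$ into one class of the pair.** Let $N(L_i)$ be the set of vertices lying in an edge of $H[V_j]$ with a vertex of $L_i$; $|N(L_i)|\le kD|L|\le2kn_jD^{-3}$. From $n_j\le2t(q+1)\le4tq$ we get $q\ge n_j/(4t)\ge n_j/(4D)$. So $|L_i|\le q\le s_{i,1}$ and $|N(L_i)|\le q\le s_{i,2}$. Hence
$$|V^{(i)}\setminus N(L_i)|\ge c_i-|L_i|-s_{i,2}=s_{i,1}-|L_i|\ge0,$$
and we can choose $X\subset V^{(i)}\setminus N(L_i)$ with $|X|=s_{i,1}-|L_i|$. The two classes of pair $i$ are as follows.

* $X\cup L_i$ has size $s_{i,1}$. It is independent: an edge in it lies in neither $X\subset V^{(i)}$ nor $L_i$, so it contains a vertex of $X$ and a vertex of $L_i$, contradicting $X\cap N(L_i)=\emptyset$.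
* $V^{(i)}\setminus X$ has size $c_i-|L_i|-(s_{i,1}-|L_i|)=s_{i,2}$. It is independent as a subset of $V^{(i)}$.

Doing this for all $i\le t_j$ and all $j\le m$ yields an equitable $r$-coloring. This proves Theorem A, and with it the conjecture. $\square$

## 11. Random sparse hypergraphs without large independent sets: proof of Theorem B

**Step 1: reduction.** It suffices to find a constant $C=C(k)\ge1$ and, for all large $d$ and arbitrarily large $N$, linear $k$-graphs on $N$ vertices with maximum degree at most $d$ in which every set of $x=\lceil CN(\log d/d)^{1/(k-1)}\rceil$ vertices contains an edge. Then every color class has fewer than $x$ vertices, so $\chi>N/x\ge\frac1{2C}(d/\log d)^{1/(k-1)}$ for large $N$. Adding a disjoint star with $d$ edges makes the maximum degree exactly $d$ and keeps the hypergraph linear. For bounded $d$, choose $c'$ so small that $c'(d/\log d)^{1/(k-1)}<2$: any $k$-graph with an edge needs 2 colors, and a star with $d$ edges together with isolated vertices is linear, arbitrarily large and of maximum degree $d$.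

Fix $d$ large and let $N\to\infty$. Include each $k$-subset of $[N]$ independently with probability $\pi=\frac d8/\binom{N-1}{k-1}$.

**Step 2: making it linear costs little.** For $s\ge2$ there are $O_k(N^{2k-s})$ pairs of $k$-sets sharing exactly $s$ vertices, and $\pi^2=O_{k,d}(N^{-2k+2})$. So the expected number of pairs of edges sharing at least 2 vertices is $O_{k,d}(1)$. By Markov, with probability at least $3/4$, deleting one edge from each such pair deletes $O_{k,d}(1)$ edges.

**Step 3: bounding the degrees costs little.** Delete all edges at vertices of degree greater than $d$. The expected number deleted is at most $N\,E[X1_{X>d}]$ with $X$ binomial of mean $d/8$. For $s>d$, $P(X=s)\le(d/8)^s/s!\le(ed/(8s))^s\le(e/8)^s$. So the expectation is at most $N\sum_{s>d}s(e/8)^s\le Nd^{-2}$ for large $d$, and at most $4Nd^{-2}$ edges are deleted with probability at least $3/4$.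

**Step 4: every $x$-set has many edges.** For a fixed $x$-set the expected number of random edges inside is, for large $N$, at least
$$\frac{x^k}{2k!}\cdot\frac d8\cdot\frac{(k-1)!}{N^{k-1}}=\frac{xd}{16k}\Big(\frac xN\Big)^{k-1}\ge M:=\frac{C^{k-1}}{16k}\,x\log d.$$
By (5), the probability of fewer than $M/2$ edges is at most $e^{-M/8}$. The number of $x$-sets is at most $(eN/x)^x\le e^{x(1+\log d)}\le e^{2x\log d}$, as $N/x\le d$. Choose $C$ with $C^{k-1}\ge3\cdot128k$. Then $M/8\ge3x\log d$, so with probability $1-o(1)$ every $x$-set contains at least $M/2\ge x$ random edges.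

**Step 5: combining.** With positive probability the good events of Steps 2–4 hold together. The number of deleted edges is at most $O_{k,d}(1)+4Nd^{-2}<N/d\le x$ for $d$ large and then $N$ large. So after deletion the $k$-graph is linear, has maximum degree at most $d$, and every $x$-set still contains an edge. $\square$
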